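# A holomorphically finitely generated Hopf algebra whose antipode is not injective

All vector spaces and algebras are over $\mathbb C$; algebras and homomorphisms are unital.

**Theorem A.** Let $n\ge 6$. Let $K$ be the algebra with generators $x^{(i)}_{ab}$ ($i\ge 0$, $1\le a,b\le n$) and relations
$$(\alpha_i)\ \ \sum_c x^{(i)}_{ac}x^{(i+1)}_{bc}=\delta_{ab},\qquad (\beta_i)\ \ \sum_c x^{(i+1)}_{ca}x^{(i)}_{cb}=\delta_{ab},$$
a Hopf algebra with $\Delta x^{(i)}_{ab}=\sum_c x^{(i)}_{ac}\otimes x^{(i)}_{cb}$, $\varepsilon(x^{(i)}_{ab})=\delta_{ab}$, $S(x^{(i)}_{ab})=x^{(i+1)}_{ba}$. Then $H:=K^*$, with the topology of pointwise convergence on $K$ and the transposed structure maps, is an HFG Hopf algebra; in fact $H\cong\widehat{F_2}/I$ for a closed two-sided ideal $I$. Its antipode $S_H=S^{\,t}$ is surjective and not injective. Moreover $\ker S_H\subsetneq\ker S_H^2\subsetneq\cdots$, and $\bigcup_m\ker S_H^m$ is dense in the augmentation ideal of $H$. The number $2$ is optimal: if an HFG Hopf algebra is a quotient of $\widehat{F_1}$, then $S^2=\mathrm{id}$.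

This answers, in the negative, the following question from Oleg Aristov, "Holomorphically finitely generated Hopf algebras and quantum Lie groups", arXiv:2006.12175 (2020): is the antipode of every HFG Hopf algebra a bijection? We first explain the words in the statement.

## Holomorphically finitely generated algebras and the Hopf algebra $K$

A prenorm is what many books call a seminorm.

**Definition.** An *Arens–Michael algebra* is a complete topological algebra whose topology can be given by a family of submultiplicative prenorms, $\|ab\|\le\|a\|\,\|b\|$. The *Arens–Michael envelope* of a topological algebra $A$ is an Arens–Michael algebra $\widehat A$ with a continuous homomorphism $\iota_A\colon A\to\widehat A$ through which every continuous homomorphism from $A$ to an Arens–Michael algebra factors uniquely, via a continuous homomorphism.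

Let $F_m$ be the free algebra on $\zeta_1,\dots,\zeta_m$ with its finest locally convex topology, and write $\zeta_v$ for the monomial belonging to a word $v$. Its envelope is
$$\widehat{F_m}=\Big\{\sum_v c_v\zeta_v:\ \|\cdot\|_\rho=\sum_v|c_v|\rho^{|v|}<\infty\ \text{ for all }\rho>0\Big\}.\tag{1}$$
Indeed, each $\|\cdot\|_\rho$ is submultiplicative, and the space in (1) is the completion of $F_m$ for these norms. If $p$ is a submultiplicative prenorm on $F_m$ and $\rho\ge\max_k p(\zeta_k)$, $\rho>0$, then $p(\zeta_v)\le\rho^{|v|}$ for $|v|\ge1$, so $p\le\max(1,p(1))\,\|\cdot\|_\rho$. Given a homomorphism from $F_m$ to an Arens–Michael algebra, pull back its defining prenorms: the homomorphism is continuous for the norms $\|\cdot\|_\rho$ and extends uniquely to the completion. The norms with $\rho=1,2,3,\dots$ suffice, so $\widehat{F_m}$ is Fréchet. For $m=1$ we get the entire functions, $\widehat{F_1}=\mathcal O(\mathbb C)$.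

A linear functional $f$ on $\widehat{F_m}$ is *$\|\cdot\|_\rho$-continuous* if $|f|\le\mathrm{const}\cdot\|\cdot\|_\rho$. This holds if and only if
$$f\text{ is continuous and } |f(\zeta_v)|\le\mathrm{const}\cdot\rho^{|v|}\text{ for all words }v.\tag{2}$$
For the direction "if", (2) gives $|f(a)|\le\mathrm{const}\,\|a\|_\rho$ for $a\in F_m$, and this passes to $\widehat{F_m}$ by density and continuity.

**Definition.** Following Pirkovskii, a Fréchet Arens–Michael algebra is *holomorphically finitely generated (HFG)* if it is topologically isomorphic to $\widehat{F_m}/I$ for some finite $m$ and some closed two-sided ideal $I$.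

**Definition.** A *Hopf $\widehat\otimes$-algebra* is a Hopf algebra in the category of complete locally convex spaces with the completed projective tensor product: multiplication, unit, comultiplication $\Delta\colon H\to H\widehat\otimes H$, counit and antipode are continuous linear maps satisfying the usual axioms. An *HFG Hopf algebra* is a Hopf $\widehat\otimes$-algebra whose underlying algebra is an HFG Fréchet Arens–Michael algebra.

For example, $\mathcal O(\mathbb C)=\widehat{F_1}$ with $(\Delta f)(x,y)=f(x+y)$, $\varepsilon(f)=f(0)$, $(Sf)(x)=f(-x)$ is an HFG Hopf algebra, since $\mathcal O(\mathbb C)\widehat\otimes\mathcal O(\mathbb C)=\mathcal O(\mathbb C^2)$. Here $S^2=\mathrm{id}$. Since an HFG Hopf algebra is Fréchet, the open mapping theorem makes the inverse of a bijective antipode continuous, so only bijectivity is at issue.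

**The algebra $K$.** Write $X^{(i)}=(x^{(i)}_{ab})$. The relations say $X^{(i)}(X^{(i+1)})^T=1$ and $(X^{(i+1)})^TX^{(i)}=1$: the transpose of each matrix is the two-sided inverse of the preceding one. Let us check that $K$ is a Hopf algebra. The comultiplication respects the relations:
$$\sum_cx^{(i)}_{ac}x^{(i+1)}_{bc}\mapsto\sum_{p,q}x^{(i)}_{ap}x^{(i+1)}_{bq}\otimes\sum_cx^{(i)}_{pc}x^{(i+1)}_{qc}=\sum_px^{(i)}_{ap}x^{(i+1)}_{bp}\otimes1=\delta_{ab}\,1\otimes1,$$
$$\sum_cx^{(i+1)}_{ca}x^{(i)}_{cb}\mapsto\sum_{p,q}\sum_cx^{(i+1)}_{cp}x^{(i)}_{cq}\otimes x^{(i+1)}_{pa}x^{(i)}_{qb}=1\otimes\sum_px^{(i+1)}_{pa}x^{(i)}_{pb}=\delta_{ab}\,1\otimes1,$$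
and $\varepsilon$ clearly does. Extended as an antihomomorphism, $S$ sends $(\alpha_i)$ to $\sum_cx^{(i+2)}_{cb}x^{(i+1)}_{ca}=\delta_{ab}$, which is $(\beta_{i+1})$, and $(\beta_i)$ to $\sum_cx^{(i+1)}_{bc}x^{(i+2)}_{ac}=\delta_{ab}$, which is $(\alpha_{i+1})$. The antipode axioms on generators, $\sum_cx^{(i)}_{ac}S(x^{(i)}_{cb})=\delta_{ab}=\sum_cS(x^{(i)}_{ac})x^{(i)}_{cb}$, are $(\alpha_i)$ and $(\beta_i)$, and they extend to products in the usual way. So $K$ is a Hopf algebra. It has countable dimension, being spanned by countably many monomials. It is Takeuchi's $H(M_n^*)$.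

For $n=1$ we have $x^{(i)}x^{(i+1)}=1=x^{(i+1)}x^{(i)}$, hence $x^{(i+2)}=x^{(i)}$, so $K=\mathbb C[\mathbb Z]$ and $S^2=\mathrm{id}$. For $n\ge2$ transposition and inversion of matrices with noncommuting entries need not commute, and we shall see that nothing in $K$ brings the generator $x^{(0)}_{11}$ into the image of $S$.

Aristov's paper records that the Arens–Michael envelope of a Hopf algebra that is finitely generated as an algebra is an HFG Hopf algebra. So one might try to complete a Hopf algebra with bad antipode. But $K$ is presented with infinitely many generators, and its envelope is, according to the same source, exactly the example (for $n\ge2$) of an Arens–Michael Hopf $\widehat\otimes$-algebra with non-invertible antipode that is *not* HFG. We take another road and dualize.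

## Full duals of countable-dimensional coalgebras

Let $C$ be a coalgebra of countable dimension. Every element lies in a finite-dimensional subcoalgebra, so $C$ is the union of a chain $D_1\subset D_2\subset\cdots$ of finite-dimensional subcoalgebras, which we fix. Give $C^*$ the product $(fg)(c)=(f\otimes g)\Delta c$ and the topology of pointwise convergence. As a space $C^*\cong\mathbb C^{\mathbb N}$ (or $C^*$ is finite-dimensional), and as an algebra $C^*=\varprojlim D_j^*$ is a limit of finite-dimensional algebras. Pulling back algebra norms of the $D_j^*$ we see that $C^*$ is a Fréchet Arens–Michael algebra.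

For index sets $P,Q$ we have $\mathbb C^P\widehat\otimes\mathbb C^Q=\mathbb C^{P\times Q}$. Indeed, defining prenorms of $\mathbb C^P$ and $\mathbb C^Q$ involve finitely many coordinates, so the defining prenorms of the projective tensor product factor through the spaces $\mathbb C^{P'}\otimes\mathbb C^{Q'}$ with $P',Q'$ finite. Hence the topology is the one induced from $\mathbb C^{P\times Q}$, which is complete and in which $\mathbb C^P\otimes\mathbb C^Q$ is dense. So $K^*\widehat\otimes K^*=(K\otimes K)^*$, similarly for more factors, and transposing all structure maps of a countable-dimensional Hopf algebra $K$ makes $K^*$ a Hopf $\widehat\otimes$-algebra with antipode $S^t\colon f\mapsto f\circ S$.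

Transposition exchanges injective and surjective. If $S(K)\ne K$, a nonzero functional vanishing on $S(K)$ lies in $\ker S^t$. So there are two tasks: to see that the antipode of our $K$ is not onto, and to prove that $K^*$ is HFG. The second is the main one. Two small cases show what it involves.

**Example 1: $C=\mathbb C[\mathbb Z]$** (this is $K$ for $n=1$). Here $C^*=\mathbb C^{\mathbb Z}$ with pointwise product. The homomorphism $\mathcal O(\mathbb C)\to\mathbb C^{\mathbb Z}$, $a\mapsto(a(k))_k$, is onto by the classical interpolation theorem for entire functions. So $\mathbb C^{\mathbb Z}$ is a quotient of $\widehat{F_1}$.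

**Example 2: $C$ with basis $c_0,c_1,\dots$, $\Delta c_r=\sum_ic_i\otimes c_{r-i}$.** Here $C^*=\mathbb C[[t]]$, via $f\mapsto\sum_rf(c_r)t^r$. The first thing to try is the generator $t$. It generates every finite-dimensional quotient $\mathbb C[t]/(t^{r+1})$, so $\mathcal O(\mathbb C)\to\mathbb C[[t]]$ has dense image. But it is not onto, since the image consists of series that converge everywhere. This is exactly where the naive approach stops: generating all finite-dimensional quotients gives density and no more. No other generators help. Let $\varphi\colon\widehat{F_m}\to\mathbb C[[t]]$ be a continuous homomorphism, $z_k=\varphi(\zeta_k)$, and let $\rho$ be positive and greater than the absolute values of all the constant terms of the $z_k$. For each $r$ there is $\epsilon_r>0$ such that in the norm $\sum_{i\le r}|a_i|\epsilon_r^i$ of $\mathbb C[t]/(t^{r+1})$ all $z_k$ have norm $\le\rho$. So the $t^r$-coefficient of $\varphi(a)$ is at most $\gamma_r\|a\|_\rho$ with $\gamma_r=\epsilon_r^{-r}$, and the series $\sum r\gamma_rt^r$ is not in the image. The trouble is that *infinitely many* independent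 functionals $c_r$ are bounded by *one* norm $\|\cdot\|_\rho$. In Example 1 this does not happen: evaluation at $k$ sends $z^l$ to $k^l$, and is $\|\cdot\|_\rho$-continuous only for $|k|\le\rho$.

To state the criterion that comes out of this, we recall the language.

A right $C$-comodule $V$ with basis $(e_b)$ and coaction $e_b\mapsto\sum_ae_a\otimes c_{ab}$ is a left $C^*$-module: $f\in C^*$ acts by the matrix $(f(c_{ab}))$. If $\dim V<\infty$, the *coefficients* $c_{ab}$ span a finite-dimensional subcoalgebra; $V$ is a module over $D^*$ whenever $D$ contains them, and all finite-dimensional $D^*$-modules arise from $D$-comodules. A subcoalgebra is *simple* if it is nonzero and has no proper nonzero subcoalgebra. Let $\{C(u)\}_{u\in\Lambda}$ be the simple subcoalgebras of $C$. Each $C(u)$ is finite-dimensional, $C(u)^*$ is a simple algebra, and so $C(u)^*=\operatorname{End}L(u)$ with one simple module $L(u)$, whose coefficients span $C(u)$.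

For a finite-dimensional subcoalgebra $D$ put $A=D^*$, $R=\operatorname{rad}A$. The semisimple algebra $A/R$ is a product of algebras $\operatorname{End}L(u)$, so the $A/R$-bimodule $R/R^2$ is a direct sum of bimodules $L(u)\otimes L(w)^*$. Let $e_{uw}(D)$ be the multiplicity of $L(u)\otimes L(w)^*$ in it (zero if $L(u)$ or $L(w)$ is not an $A$-module). For example, if $A$ is the algebra of matrices $\begin{pmatrix}a&b\\0&d\end{pmatrix}$, with simple modules $L(1)$ (through $a$) and $L(2)$ (through $d$), then $R=\mathbb CE_{12}$, $R^2=0$, elements of $A$ act on $R$ from the left through $a$ and from the right through $d$; so $e_{12}=1$ and the other multiplicities are $0$.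

**Theorem B.** Let $C$ be a coalgebra of countable dimension, $\{C(u)\}_{u\in\Lambda}$ its simple subcoalgebras, $L(u)$ the simple $C(u)^*$-module, $d_u=\dim L(u)$. For finite $\Phi\subset\Lambda$ let $C_\Phi$ be the sum of all finite-dimensional subcoalgebras whose simple subcoalgebras are among the $C(u)$, $u\in\Phi$. With $e_{uw}(D)$ as above, $C^*$ is HFG as a topological algebra if and only if

* (i) $\dim C_\Phi<\infty$ for every finite $\Phi$, and
* (ii) there is $M\in\mathbb N$ with $e_{uw}(D)\le Md_ud_w$ for all $D,u,w$.

Under (i), (ii), $C^*$ is a quotient of $\widehat{F_{M+2}}$. If moreover $M=1$ and all $e_{uu}(D)=0$, it is a quotient of $\widehat{F_2}$.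

In Example 1 the $C_\Phi$ are spanned by $\Phi$, and all $e_{uw}$ vanish. In Example 2 there is one simple subcoalgebra, $\mathbb Cc_0$, and (i) fails. Only the sufficiency of (i), (ii) is needed for Theorem A; we prove both directions.

## Facts about simple subcoalgebras

**Fact 1.** Let $D$ be a finite-dimensional subcoalgebra, $A=D^*$. The simple $A$-modules are the $L(u)$ with $C(u)\subset D$, and $\operatorname{rad}A=D_0^\perp$, where $D_0=\bigoplus_{C(u)\subset D}C(u)$.

*Proof.* The map $E\mapsto E^\perp$ is an inclusion-reversing bijection from subcoalgebras of $D$ to two-sided ideals of $A$, with $A/E^\perp=E^*$. So the maximal ideals are the $C(u)^\perp$ with $C(u)\subset D$, and the corresponding simple module is $L(u)$. The radical is the intersection of the maximal ideals, $(\sum C(u))^\perp$; comparing $(\sum C(u))^*=A/\operatorname{rad}A=\prod\operatorname{End}L(u)$ we see that the sum is direct. $\square$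

**Fact 2.** A simple subcoalgebra $E$ of a sum of subcoalgebras lies in one of the summands.

*Proof.* As $\dim E<\infty$, we may assume that $E\subset D=E_1+\dots+E_r$ with all $E_i$ finite-dimensional. In $A=D^*$ the product of the ideals $E_1^\perp\cdots E_r^\perp$ lies in $\bigcap E_i^\perp=0\subset E^\perp$. The maximal ideal $E^\perp$ is prime, so $E_i^\perp\subset E^\perp$ for some $i$, that is, $E\subset E_i$. $\square$

In particular the simple subcoalgebras of $C_\Phi$ are among the $C(u)$, $u\in\Phi$; and $C_\Phi$ is the union of the finite-dimensional subcoalgebras of which it is defined as the sum.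

**Fact 3.** Put $C_0=\bigoplus_{u\in\Lambda}C(u)$. Then $D\cap C_0=D_0$ for finite-dimensional $D$. The map $C^*\to C_0^*=\prod_u\operatorname{End}L(u)$ is onto. Let $N=C_0^\perp$ be its kernel; then $N\to\operatorname{rad}(D^*)$ is onto.

*Proof.* $D\cap C_0$ is a subcoalgebra inside a finite sum of $C(u)$'s. Its dual is a quotient of a finite product of simple algebras, hence a product of some of the factors, so $D\cap C_0$ is the sum of the $C(u)$ it contains. Functionals extend from $C_0$ to $C$; this is the second claim. An element of $\operatorname{rad}(D^*)=D_0^\perp$ is a functional on $D$ that vanishes on $D\cap C_0$; it extends to $D+C_0$ by zero on $C_0$, and then to $C$. $\square$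

## From dense image to surjectivity

The next lemma turns the diagnosis of Example 2 into a criterion.

**Lemma 1.** Let $E$ be a Fréchet space with defining prenorms $p_1\le p_2\le\cdots$, $C$ a vector space of countable dimension, $\varphi\colon E\to C^*$ continuous linear with dense image. Put $\hat c(a)=\varphi(a)(c)$. If each $C_j=\{c\in C:\hat c\text{ is }p_j\text{-continuous}\}$ is finite-dimensional, then $\varphi$ is onto.

*Proof.* Each $\hat c$ is continuous, so $C=\bigcup_jC_j$. For a finite-dimensional $C'\subset C$ the restrictions to $C'$ of the elements of $\varphi(E)$ form a dense subspace of $C'^*$, hence all of $C'^*$.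

**Step 1: corrections that are small for $p_j$.** The purpose is to change values on $C_{j+1}$ without touching $C_j$, at small cost. *Claim:* if $h\in C_{j+1}^*$ vanishes on $C_j$ and $\epsilon>0$, there is $a\in E$ with $p_j(a)<\epsilon$ and $\hat c(a)=h(c)$ for all $c\in C_{j+1}$.

Let $q\colon E\to C_{j+1}^*$ be the evaluation map. It is continuous, linear and onto a finite-dimensional space, hence open. So for $U=\{p_j<\epsilon\}$ the set $q(U)$ is open and absolutely convex. Suppose $h\notin q(U)$. By Hahn–Banach, some $c\in C_{j+1}$ (a functional on $C_{j+1}^*$) satisfies $\operatorname{Re}\hat c(a)<\operatorname{Re}h(c)$ for all $a\in U$; since $U$ is stable under multiplication by scalars of modulus one, $|\hat c(a)|<|h(c)|$ for all $a\in U$. Thus $\hat c$ is bounded on $U$, so it is $p_j$-continuous, $c\in C_j$ and $h(c)=0$. At $a=0$ the inequality reads $0<0$, a contradiction.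

**Step 2: summing the corrections.** The purpose is to hit a given $g\in C^*$. Choose $a_1$ with $\hat c(a_1)=g(c)$ for $c\in C_1$. Having $a_1,\dots,a_j$ with $\hat c(a_1+\dots+a_j)=g(c)$ on $C_j$, use Step 1 to choose $a_{j+1}$ with $p_j(a_{j+1})<2^{-j}$ and
$$\hat c(a_{j+1})=g(c)-\hat c(a_1+\dots+a_j),\qquad c\in C_{j+1};$$
the right side vanishes on $C_j$. For fixed $k$, $\sum_{j\ge k}p_k(a_{j+1})\le\sum_{j\ge k}2^{-j}<\infty$, so $a=\sum a_j$ converges. If $c\in C_J$, then $\hat c(a_j)=0$ for all $j>J$, so $\hat c(a)=\hat c(a_1+\dots+a_J)=g(c)$. Hence $\varphi(a)=g$. $\square$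

## Theorem B: conditions (i) and (ii) suffice

The plan is to choose one element $X$ that separates everything semisimple, with eigenvalues tending to infinity as in Example 1, so that Lemma 1 applies; and a few generic elements that generate the rest of every $D_j^*$.

Assume (i), (ii). Put $A_j=D_j^*$, $R_j=\operatorname{rad}A_j$, $\Phi_j=\{u:C(u)\subset D_j\}$, a finite set. Fix a basis $(e_s)$ of each $L(u)$, and let $E^u_{st}$ be the matrix units of $\operatorname{End}L(u)$.

**Step 1: the element $X$ and its idempotents.** The purpose is to obtain diagonal idempotents as polynomials in one generator. By Fact 3 there is $X\in C^*$ that acts on each $L(u)$ as $\operatorname{diag}(\lambda_{u,s})$, where the $\lambda_{u,s}$ are positive integers, pairwise distinct over *all* of the countably many pairs $(u,s)$. In $A_j$ the product $\prod_{u\in\Phi_j,s}(X-\lambda_{us})$ lies in the nilpotent ideal $R_j$, so a power of it is zero. By the Chinese remainder theorem there are polynomials $P_{us}$ (depending on $j$) such that the $\epsilon_{us}=P_{us}(X)\in A_j$ are orthogonal idempotents with sum $1$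 and $P_{us}(\lambda_{wt})=1$ if $(w,t)=(u,s)$ and $0$ otherwise. Modulo $R_j$, $\epsilon_{us}$ becomes $E^u_{ss}$.

**Step 2: coordinates on $R_j/R_j^2$.** The purpose is to measure which part of $R_j/R_j^2$ an element reaches. Write
$$R_j/R_j^2=\bigoplus_{u,w\in\Phi_j}L(u)\otimes L(w)^*\otimes Q_{uw},\qquad\dim Q_{uw}=e_{uw}(D_j).$$
For $r\in R_j$,
$$\epsilon_{us}\,r\,\epsilon_{wt}\equiv e_s\otimes e_t^*\otimes q^{uw}_{st}(r)\pmod{R_j^2},\tag{3}$$
where $q^{uw}_{st}(r)\in Q_{uw}$ is just the coordinate of $r$ mod $R_j^2$ at $e_s\otimes e_t^*$. If $u\ne w$, then $\epsilon_{us}a\epsilon_{wt}\in R_j$ for every $a\in A_j$, because $E^u_{ss}\bar aE^w_{tt}=0$ in $A_j/R_j$. So for $u\ne w$ formula (3) defines $q^{uw}_{st}(a)$ for all $a\in A_j$, linearly in $a$.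

**Step 3: the remaining generators, by Baire.** The purpose is to choose elements of $C^*$ that are generic for all $j$ at once.

*General case.* Choose $Y\in C^*$ acting on every $L(u)$ by the matrix all of whose entries are $1$ (Fact 3). Choose $(Z_1,\dots,Z_M)\in N^M$ such that for all $j$ and all $u,w\in\Phi_j$ the vectors $q^{uw}_{st}(Z_i)$ (all $i,s,t$) span $Q_{uw}$. To see that this is possible, fix $j$. On $(R_j/R_j^2)^M$ the condition is Zariski-open (certain minors do not all vanish). It is satisfied somewhere: for each $(u,w)$ there are $Md_ud_w\ge e_{uw}(D_j)$ vectors, and they can be prescribed independently. A nonempty Zariski-open set is open and dense. The linear map $N^M\to(R_j/R_j^2)^M$ is continuous, onto by Fact 3, and has finite-dimensional target, so it is open; under an open continuous map the preimage of an open dense set is open and dense. As $N$ is closed in $C^*$, $N^M$ is a Fréchet space, and Baire's theorem gives a point in the intersection over all $j$.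

*Special case ($M=1$, all $e_{uu}=0$).* We use no $Z$'s and choose $Y\in C^*$ such that for all $j$ all matrix entries of $Y$ on $L(u)$, $u\in\Phi_j$, are nonzero, and for $u\ne w$ in $\Phi_j$ the vectors $q^{uw}_{st}(Y)$ span $Q_{uw}$. For fixed $j$ consider the linear map on $A_j$ that sends $a$ to its matrix entries on all $L(u)$, $u\in\Phi_j$, together with all $q^{uw}_{st}(a)$, $u\ne w$. It is onto: the entries can be prescribed modulo $R_j$, and adding elements of $R_j$ then adjusts the $q$'s freely without changing the entries. On the target the conditions are Zariski-open, and they can be satisfied because $e_{uw}\le d_ud_w$. The map $C^*\to A_j$ is continuous and onto, so the same Baire argument, now in $C^*$, applies.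

**Step 4: these elements generate every $A_j$.** Let $B\subset A_j$ be the unital subalgebra generated by the images of $X,Y$ (and the $Z_i$ in the general case). It contains the $\epsilon_{us}$, and $\epsilon_{us}Y\epsilon_{ut}$ is modulo $R_j$ a nonzero multiple of $E^u_{st}$. So $B+R_j=A_j$.

Put $T=B\cap R_j$. It is a $B$-bimodule, $B$ maps onto $A_j/R_j$, and $R_j$ acts by zero on $R_j/R_j^2$ from both sides. So the image of $T$ in $R_j/R_j^2$ is a sub-bimodule over $A_j/R_j$. By (3) it contains the classes $e_s\otimes e_t^*\otimes q^{uw}_{st}(Z_i)$ of the elements $\epsilon_{us}Z_i\epsilon_{wt}$, respectively, in the special case, the classes $e_s\otimes e_t^*\otimes q^{uw}_{st}(Y)$ of $\epsilon_{us}Y\epsilon_{wt}$, $u\ne w$. Multiplying by matrix units on both sides we may change $s$ and $t$ in $e_s\otimes e_t^*$ at will while keeping the vector in $Q_{uw}$. Since these vectors span $Q_{uw}$, the image contains $L(u)\otimes L(w)^*\otimes Q_{uw}$ for all $u,w$ (in the special case $Q_{uu}=0$). So $R_j=T+R_j^2$.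

If $R_j=T+R_j^k$ with $k\ge2$, then $R_j^2=(T+R_j^k)^2\subset T^2+R_j^{k+1}\subset T+R_j^{k+1}$, hence $R_j=T+R_j^2=T+R_j^{k+1}$. As $R_j$ is nilpotent, $R_j=T\subset B$, and $B=A_j$.

Put $m=M+2$, respectively $m=2$. By the universal property the chosen elements define a continuous homomorphism $\varphi\colon\widehat{F_m}\to C^*$, and already $F_m$ maps onto each $A_j$. Since a neighborhood in $C^*$ is controlled by the restriction to some $D_j$, $\varphi$ has dense image.

**Step 5: few functionals are bounded by one norm.** The purpose is to verify the hypothesis of Lemma 1. For $\rho>0$ let $C^{(\rho)}=\{c\in C:\hat c\text{ is }\|\cdot\|_\rho\text{-continuous}\}$, where $\hat c(a)=\varphi(a)(c)$. We first show that $C^{(\rho)}$ is a subcoalgebra. For $f,g\in C^*$ put $c_{f,g}=\sum f(c_{(1)})\,c_{(2)}\,g(c_{(3)})$, so that $(fhg)(c)=h(c_{f,g})$ for $h\in C^*$. If $c\in C^{(\rho)}$ and $v,v'$ are monomials of $F_m$, the functional $a\mapsto\hat c(vav')$ is $\|\cdot\|_\rho$-continuous, and it belongs to the element $c_{f,g}$ with $f=\varphi(v)$, $g=\varphi(v')$. So this $c_{f,g}$ is in $C^{(\rho)}$.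 If $c\in D_j$, then $c_{f,g}$ depends only on the images of $f,g$ in $A_j$, bilinearly, and $A_j$ is spanned by the images of monomials. Hence $c_{f,g}\in C^{(\rho)}$ for all $f,g\in C^*$. Taking $f=\varepsilon$ and all $g$ gives $\Delta c\in C^{(\rho)}\otimes C$, and $g=\varepsilon$ gives $\Delta c\in C\otimes C^{(\rho)}$. So $\Delta C^{(\rho)}\subset(C^{(\rho)}\otimes C)\cap(C\otimes C^{(\rho)})=C^{(\rho)}\otimes C^{(\rho)}$.

Now suppose $C(u)\subset C^{(\rho)}$. The coefficient $c_s$ of $L(u)$, $c_s(a)=\langle e_s^*,ae_s\rangle$, lies in $C(u)$, and $c_s(X^k)=\lambda_{us}^k$. By (2), $\lambda_{us}^k\le\mathrm{const}\cdot\rho^k$ for all $k$, so $\lambda_{us}\le\rho$. As the $\lambda_{us}$ are distinct positive integers, this happens for only finitely many $u$; let $\Phi$ be the set of these. $C^{(\rho)}$ is a union of finite-dimensional subcoalgebras with simple subcoalgebras in $\Phi$, so $C^{(\rho)}\subset C_\Phi$, which is finite-dimensional by (i).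

**Step 6: end of the proof.** Lemma 1 with $p_j=\|\cdot\|_j$ shows that $\varphi$ is onto. By the open mapping theorem $C^*\cong\widehat{F_m}/\ker\varphi$ topologically. This proves sufficiency and the two statements about the number of generators.

## Theorem B: conditions (i) and (ii) are necessary

Let $\varphi\colon\widehat{F_m}\to C^*$ be a continuous surjective homomorphism, $z_k=\varphi(\zeta_k)$.

**Step 1: (ii) holds with $M=m$.** Each corner $L(u)\otimes L(w)^*\otimes\mathbb C^e$ has to be reached by $m$ elements. Let $A=D^*$, $R=\operatorname{rad}A$. The image of $F_m$ is dense in the finite-dimensional algebra $A$, so $A$ is generated by the images of the $z_k$. Suppose $e=e_{uw}(D)>md_ud_w$. By Wedderburn's principal theorem $A/R^2=\Sigma\oplus R/R^2$ with a semisimple subalgebra $\Sigma$. Dividing by the other isotypic components of $R/R^2$ we get a quotient algebra $\Sigma\oplus(L(u)\otimes L(w)^*\otimes\mathbb C^e)$ of $A$, in which the second summand has square zero. Each element of the second summand has $d_ud_w$ coordinates in $\mathbb C^e$, so the second components of the $m$ generators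 lie in $L(u)\otimes L(w)^*\otimes W$ with $\dim W\le md_ud_w<e$. So the generators lie in the proper subalgebra $\Sigma\oplus(L(u)\otimes L(w)^*\otimes W)$, a contradiction.

**Step 2: (i) holds.** This is the argument of Example 2. Let $\Phi$ be finite. Fix norms on the $L(u)$ and a number $\rho>0$ with $\rho>\max_{k,\,u\in\Phi}\|z_k|_{L(u)}\|$. Let $D\subset C_\Phi$ be a finite-dimensional subcoalgebra, $A=D^*$. By Facts 1 and 2 the left regular module has a filtration $0=A^0\subset A^1\subset\dots\subset A^r=A$ with $A^i/A^{i-1}\cong L(u_i)$, $u_i\in\Phi$. Choosing complements we write $A=\bigoplus G_i$ with $G_i\cong L(u_i)$ as spaces; $z_k$ then has blocks $z_k^{il}\colon G_l\to G_i$, zero for $i>l$, with $z_k^{ii}=z_k|_{L(u_i)}$. In the norm $\max_i\tau^i\|v_i\|$ the operator norm of $z_k$ is at most $\max_i\big(\|z^{ii}_k\|+\sum_{l>i}\tau^{i-l}\|z^{il}_k\|\big)$, which is $\le\rho$ for all $k$ when $\tau$ is large. Hence for $c\in D$, applying the functional $c$ to $z_v\cdot1$ (with $z_v=\varphi(\zeta_v)$), we get $|c(z_v)|\le\mathrm{const}_c\,\rho^{|v|}$ for all words $v$. By (2), $\hat c$ is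 $\|\cdot\|_\rho$-continuous. Here $\rho$ does not depend on $D$, so this holds for every $c\in C_\Phi$.

If $\dim C_\Phi=\infty$, take linearly independent $c_1,c_2,\dots\in C_\Phi$, numbers $\gamma_j>0$ with $|\hat c_j|\le\gamma_j\|\cdot\|_\rho$, and $g\in C^*$ with $g(c_j)=j\gamma_j$. If $\varphi(a)=g$, then $j\gamma_j\le\gamma_j\|a\|_\rho$ for all $j$, which is impossible. So $\varphi$ is not onto, a contradiction. This completes the proof of Theorem B. $\square$

## Normal forms in $K$ and its antipode

In this section and the next only $n\ge2$ is used.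

**Definition.** For a word $w=(w_1,\dots,w_k)$ in $\mathbb Z_{\ge0}$, $|w|=k$, and $a,b\in\{1,\dots,n\}^k$ let $x^w_{ab}=x^{(w_1)}_{a_1b_1}\cdots x^{(w_k)}_{a_kb_k}$, a monomial of *shape* $w$. Position $j$ of $w$ is an *ascent* if $w_{j+1}=w_j+1$ and a *descent* if $w_{j+1}=w_j-1$. Write $u\le w$ if $u$ arises from $w$ by successively deleting adjacent pairs $(i,i+1)$ or $(i+1,i)$.

For example, $(0,1,0)$ has an ascent at position 1 and a descent at position 2, and $\{u\le(0,1,0)\}=\{(0,1,0),(0)\}$. The relation $\le$ is a partial order, and each $w$ has finitely many $u\le w$. Also $\Delta x^w_{ab}=\sum_cx^w_{ac}\otimes x^w_{cb}$. So for a down-closed set $\pi$ of words $K_\pi=\operatorname{span}\{x^w_{ab}:w\in\pi\}$ is a subcoalgebra, and $K$ is the directed union of the finite-dimensional $K_\pi$ with $\pi$ finite.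

We want a monomial basis of $K$. Recall Bergman's diamond lemma (*Adv. Math.* 29 (1978)): suppose relations are written as rules replacing a leading word by a combination of words that are smaller in a partial order on monomials which is compatible with multiplication and has the descending chain condition. If for all overlaps and inclusions of leading words the two ways to reduce lead to a common result, the monomials that contain no leading word form a basis of the quotient algebra.

The first idea is to pick one index $\kappa$ and to solve $(\alpha_i)$ for $x^{(i)}_{a\kappa}x^{(i+1)}_{b\kappa}$ and $(\beta_i)$ for $x^{(i+1)}_{\kappa a}x^{(i)}_{\kappa b}$, for all $i$. This fails at the overlap of $(\alpha_i)$ and $(\alpha_{i+1})$. With $x=x^{(i)}$, $y=x^{(i+1)}$, $z=x^{(i+2)}$, the word $x_{a\kappa}y_{b\kappa}z_{d\kappa}$ reduces on the left to $\delta_{ab}z_{d\kappa}-\sum_{c\ne\kappa}x_{ac}y_{bc}z_{d\kappa}$ and on the right to $\delta_{bd}x_{a\kappa}-\sum_{c\ne\kappa}x_{a\kappa}y_{bc}z_{dc}$. Both are irreducible, and they differ. The way out is to let the index alternate with $i$, so that these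 overlaps do not occur.

Let $\kappa_0,\kappa_1,\kappa_2,\dots\in\{1,\dots,n\}$ be any sequence with $\kappa_i\ne\kappa_{i+1}$ for all $i$. With $\kappa=\kappa_i$ use the rules
$$x^{(i)}_{a\kappa}x^{(i+1)}_{b\kappa}\to\delta_{ab}-\sum_{c\ne\kappa}x^{(i)}_{ac}x^{(i+1)}_{bc},\qquad x^{(i+1)}_{\kappa a}x^{(i)}_{\kappa b}\to\delta_{ab}-\sum_{c\ne\kappa}x^{(i+1)}_{ca}x^{(i)}_{cb}.\tag{4}$$
Call a monomial *normal* if no rule applies to it. So $x^w_{ab}$ is normal if and only if
$$(b_j,b_{j+1})\ne(\kappa_{w_j},\kappa_{w_j})\text{ at each ascent }j,\qquad(a_j,a_{j+1})\ne(\kappa_{w_{j+1}},\kappa_{w_{j+1}})\text{ at each descent }j.\tag{5}$$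

**Lemma 2.** The normal monomials form a basis of $K$. For down-closed $\pi$ the normal monomials with shape in $\pi$ form a basis of $K_\pi$. The number of normal monomials of shape $w$ is $N_{\rm asc}(w)N_{\rm desc}(w)$, where $N_{\rm asc}(w)$ is the number of $b$, and $N_{\rm desc}(w)$ the number of $a$, that are admissible in (5).

*Proof.* **Step 1: the order.** We need an order in which (4) is decreasing. Put $m<\tilde m$ if $m$ is shorter than $\tilde m$, or if both have the same shape $w$ and the column tuple and the row tuple of $m$ are both $\le$ those of $\tilde m$, not both equal. Tuples are compared lexicographically; at position $j$ columns are compared by a total order on $\{1,\dots,n\}$ with maximum $\kappa_{w_j}$, rows by one with maximum $\kappa_{w_j-1}$ (arbitrary if $w_j=0$). These orders depend only on the value $w_j$. This is a partial order. It is compatible with multiplication, since common prefixes and suffixes preserve "shorter" and preserve lexicographic comparison for equal shapes. In a descending chain the length is nonincreasing, and while it is constant the shape is constant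 and only finitely many monomials are available; so the descending chain condition holds. The first rule keeps the rows and replaces the column $\kappa_i$ at a position with letter $i$ by a smaller one, the preceding columns being unchanged. The second keeps the columns and replaces the row $\kappa_i$ at a position with letter $i+1$ by a smaller one. The terms $\delta_{ab}$ are shorter.

**Step 2: which ambiguities occur.** The leading words have length 2 and are distinct, so there are no inclusions. An overlap of $(\alpha_i)$ with $(\alpha_{i+1})$, or of $(\beta_{i+1})$ with $(\beta_i)$, would require the middle letter to have column, respectively row, equal to both $\kappa_i$ and $\kappa_{i+1}$; this is excluded. There remain $(\alpha_i)$ followed by $(\beta_i)$ and $(\beta_i)$ followed by $(\alpha_i)$. Write $x=x^{(i)}$, $y=x^{(i+1)}$, $\kappa=\kappa_i$, and $[\,\cdot\,]$ for $1$ or $0$ according to whether a statement holds.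

**Step 3: the word $x_{a\kappa}y_{\kappa\kappa}x_{\kappa b}$.** Reducing on the left gives
$$\delta_{a\kappa}x_{\kappa b}-\sum_{c\ne\kappa}x_{ac}(y_{\kappa c}x_{\kappa b})\to\delta_{a\kappa}x_{ab}-\sum_{c\ne\kappa}x_{ac}\Big(\delta_{cb}-\sum_{r\ne\kappa}y_{rc}x_{rb}\Big),$$
and on the right
$$\delta_{\kappa b}x_{a\kappa}-\sum_{r\ne\kappa}(x_{a\kappa}y_{r\kappa})x_{rb}\to\delta_{\kappa b}x_{ab}-\sum_{r\ne\kappa}\Big(\delta_{ar}-\sum_{c\ne\kappa}x_{ac}y_{rc}\Big)x_{rb}.$$
In the first, $\sum_{c\ne\kappa}x_{ac}\delta_{cb}=(1-[b=\kappa])x_{ab}$; in the second, $\sum_{r\ne\kappa}\delta_{ar}x_{rb}=(1-[a=\kappa])x_{ab}$. So both equal $([a=\kappa]+[b=\kappa]-1)\,x_{ab}+\sum_{r,c\ne\kappa}x_{ac}y_{rc}x_{rb}$.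

**Step 4: the word $y_{\kappa a}x_{\kappa\kappa}y_{b\kappa}$.** Reducing on the left gives
$$\delta_{a\kappa}y_{b\kappa}-\sum_{r\ne\kappa}y_{ra}(x_{r\kappa}y_{b\kappa})\to\delta_{a\kappa}y_{ba}-\sum_{r\ne\kappa}y_{ra}\Big(\delta_{rb}-\sum_{c\ne\kappa}x_{rc}y_{bc}\Big),$$
and on the right
$$\delta_{\kappa b}y_{\kappa a}-\sum_{c\ne\kappa}(y_{\kappa a}x_{\kappa c})y_{bc}\to\delta_{\kappa b}y_{ba}-\sum_{c\ne\kappa}\Big(\delta_{ac}-\sum_{r\ne\kappa}y_{ra}x_{rc}\Big)y_{bc}.$$
Both equal $([a=\kappa]+[b=\kappa]-1)\,y_{ba}+\sum_{r,c\ne\kappa}y_{ra}x_{rc}y_{bc}$.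

So the diamond lemma applies and gives the first claim. Reductions keep the shape or delete an adjacent pair $(i,i+1)$ or $(i+1,i)$; so reducing a monomial with shape in a down-closed $\pi$ stays inside shapes in $\pi$, which is the second claim. In (5) the conditions on $a$ and on $b$ are independent, which is the third. $\square$

From now on $\kappa_i=1$ for $i$ even and $\kappa_i=2$ for $i$ odd.

**Lemma 3.** $S$ is injective. $S^m(K)$ is the span of the normal monomials in letters $x^{(i)}_{ab}$ with $i\ge m$. In particular $x^{(m)}_{11}\in S^m(K)\setminus S^{m+1}(K)$, $S$ is not surjective, and $\bigcap_mS^m(K)=\mathbb C1$.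

*Proof.* **Step 1: the image of $S^m$.** $S^m$ is a homomorphism or an antihomomorphism, so $S^m(K)$ is the subalgebra generated by the letters with $i\ge m$. Rules (4) applied to such monomials stay inside these letters. This gives the second claim. Single letters are normal, and normal monomials are linearly independent; so $x^{(m)}_{11}\notin S^{m+1}(K)$. An element of $\bigcap_mS^m(K)$ involves only normal monomials whose letters are all $\ge m$ for every $m$, that is, only the empty one.

**Step 2: injectivity.** The idea is that $S$ carries one normal form to another. Let $\theta$ be the bijection from monomials to monomials in letters $i\ge1$ induced by $S$: reverse the word and replace $x^{(i)}_{ab}$ by $x^{(i+1)}_{ba}$. Consider the second sequence $\kappa'_i=\kappa_{i-1}$ for $i\ge1$, $\kappa'_0=2$. Since $\kappa'_1=\kappa_0=1$, consecutive terms differ, and Lemma 2 holds for $\kappa'$ too. The map $\theta$ sends the forbidden patterns of the old system as follows: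
$$x^{(i)}_{a\kappa_i}x^{(i+1)}_{b\kappa_i}\mapsto x^{(i+2)}_{\kappa_ib}x^{(i+1)}_{\kappa_ia},\qquad x^{(i+1)}_{\kappa_ia}x^{(i)}_{\kappa_ib}\mapsto x^{(i+1)}_{b\kappa_i}x^{(i+2)}_{a\kappa_i}.$$
As $\kappa'_{i+1}=\kappa_i$, these are exactly the forbidden patterns for $(\beta_{i+1})$ and $(\alpha_{i+1})$ in the new system, and only patterns with $i+1\ge1$ can occur in monomials in letters $\ge1$. So $\theta$ maps normal monomials of the old system to distinct normal monomials of the new one, and $S$ maps a basis of $K$ to linearly independent elements. $\square$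

This settles the antipode. What remains is to verify (i) and (ii) for $K$, and for this we need its simple comodules.

## Simple comodules of $K$

Let $V_w$ have basis $e_b$, $b\in\{1,\dots,n\}^{|w|}$, and right coaction $e_b\mapsto\sum_ae_a\otimes x^w_{ab}$; so $V_w=V_{w_1}\otimes\cdots\otimes V_{w_k}$. The left action of $f\in K^*$ on it is $T_w(f)=(f(x^w_{ab}))_{a,b}$, and $T_w(fg)=T_w(f)T_w(g)$.

By $(\alpha_i)$ the vector $\sum_ce_c\otimes e_c\in V_i\otimes V_{i+1}$ is coinvariant: it is sent to $\sum_{a,b}e_a\otimes e_b\otimes\sum_cx^{(i)}_{ac}x^{(i+1)}_{bc}=\sum_ae_a\otimes e_a\otimes1$. By $(\beta_i)$ the map $V_{i+1}\otimes V_i\to\mathbb C$, $e_a\otimes e_b\mapsto\delta_{ab}$, is a comodule map: the condition for this is $\sum_cx^{(i+1)}_{ca}x^{(i)}_{cb}=\delta_{ab}$. Let $w'$ be $w$ with positions $j,j+1$ deleted. We get comodule maps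
$$\mathrm{coev}_j\colon V_{w'}\to V_w\ \ (j\text{ an ascent: insert }\textstyle\sum_ce_c\otimes e_c),\qquad\mathrm{ev}_j\colon V_w\to V_{w'}\ \ (j\text{ a descent: contract}).$$

**Definition.** Put
$$U_w=\bigcap_{j\text{ desc}}\ker\mathrm{ev}_j\subset V_w,\qquad\overline V_w=V_w\Big/\sum_{j\text{ asc}}\operatorname{im}\mathrm{coev}_j,\qquad\iota\colon U_w\hookrightarrow V_w\twoheadrightarrow\overline V_w,\qquad L(w)=\operatorname{im}\iota,$$
and $d_w=\dim L(w)$. All of these are comodules and $\iota$ is a comodule map.

For example, for $w=(0,1)$ there is one ascent and no descent: $U_w=V_w$, $\overline V_w=V_w/\mathbb C\sum_ce_c\otimes e_c$, and $L(w)=\overline V_w$ has dimension $n^2-1$. The line $\mathbb C\sum_ce_c\otimes e_c\subset V_{(0,1)}$ is not a direct summand, because there is no nonzero comodule map $V_{(0,1)}\to\mathbb C$ at all. Such a map, $e_c\otimes e_d\mapsto B_{cd}$, would satisfy $\sum_{c,d}B_{cd}\,x^{(0)}_{ca}x^{(1)}_{db}=B_{ab}1$; for $a\ne b$ the monomials here are distinct, normal and nonempty, so all $B_{cd}=0$. Thus not every comodule is semisimple, and multiplicities $e_{uw}$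 really have to be controlled.

**Lemma 4.** $d_w\ge(n-1)^{|w|}$. If $b_j\ne b_{j+1}$ for all $j$, then $e_b\in U_w$ and $\iota(e_b)\ne0$.

*Proof.* For such $b$ every $\mathrm{ev}_j$ kills $e_b$. The coordinate functional $e_b^*$ vanishes on all $\operatorname{im}\mathrm{coev}_j$, which are spanned by sums of basis vectors with equal entries at $j,j+1$; so $e_b^*$ descends to $\overline V_w$. Hence the $\iota(e_b)$ for these $b$ are linearly independent. Their number is $n(n-1)^{|w|-1}$ if $|w|\ge1$, and $1$ if $w=\emptyset$. $\square$

Let $\pi$ be finite and down-closed, $w$ maximal in $\pi$, $\pi'=\pi\setminus\{w\}$ (again down-closed), $A_\pi=K_\pi^*$, and $J=J_{w,\pi}=K_{\pi'}^\perp\subset A_\pi$, a two-sided ideal with $A_\pi/J=A_{\pi'}$. A finite-dimensional comodule is an $A_\pi$-module exactly when its coefficients lie in $K_\pi$. The next lemma computes the ideal that is added with the word $w$; the count of normal forms gives its exact size.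

**Lemma 5.** $f\mapsto T_w(f)$ identifies $J$ with $\operatorname{Hom}(\overline V_w,U_w)$, with multiplication $t\cdot s=t\iota s$. As a left $A_\pi$-module $J$ is a direct sum of copies of $U_w$, and as a right module a direct sum of copies of $\overline V_w^{\,*}$.

*Proof.* **Step 1: $T_w$ embeds $J$ into $\operatorname{Hom}(\overline V_w,U_w)$.** $T_w$ is injective on $J$, because $K_\pi$ is spanned by $K_{\pi'}$ and the $x^w_{ab}$. For $f\in J$ and $j$ a descent, $\mathrm{ev}_jT_w(f)=T_{w'}(f)\mathrm{ev}_j=0$, as $w'\in\pi'$. For $j$ an ascent, $T_w(f)\mathrm{coev}_j=\mathrm{coev}_jT_{w'}(f)=0$. So $T_w(f)$ has image in $U_w$ and factors through $\overline V_w$. Composing two such maps $V_w\twoheadrightarrow\overline V_w\to U_w\hookrightarrow V_w$ gives the product $t\iota s$.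

**Step 2: upper bounds for the dimensions.** Modulo $\sum\operatorname{im}\mathrm{coev}_j$ a vector $e_b$ with $b_j=b_{j+1}=\kappa_{w_j}$ at an ascent $j$ is congruent to minus the sum of the vectors in which both entries are replaced by $c\ne\kappa_{w_j}$. These are lexicographically smaller if the order at position $j$ has maximum $\kappa_{w_j}$. So $\overline V_w$ is spanned by the $e_b$ with $b$ admissible in (5), and $\dim\overline V_w\le N_{\rm asc}(w)$. Similarly $\dim U_w=\dim\big(V_w^*/\sum_j\operatorname{im}\mathrm{ev}_j^t\big)$, where $\mathrm{ev}_j^t$ inserts $\sum_ce_c^*\otimes e_c^*$ at a descent $j$. At a descent $w_{j+1}=w_j-1$; using orders with maximum $\kappa_{w_j-1}$ at position $j$ we get $\dim U_w\le N_{\rm desc}(w)$.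

**Step 3: equality.** By Lemma 2, $\dim J=\dim K_\pi-\dim K_{\pi'}=N_{\rm asc}(w)N_{\rm desc}(w)$, which is at least $\dim\operatorname{Hom}(\overline V_w,U_w)$. With Step 1, $T_w(J)=\operatorname{Hom}(\overline V_w,U_w)=U_w\otimes\overline V_w^{\,*}$. By $T_w(fg)=T_w(f)T_w(g)$ the left action is on the first factor and the right action on the second. $\square$

We write $\delta\eta$ for the element of $J$ that corresponds to $y\mapsto\eta(y)\delta$, with $\delta\in U_w$, $\eta\in\overline V_w^{\,*}$. So $(\delta\eta)(\delta'\eta')=\eta(\iota\delta')\,\delta\eta'$, and $(\delta\eta)v=\eta(\iota v)\delta$ for $v\in U_w$.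

**Lemma 6.**

(a) $J^2=J$. There is an idempotent $e\in J$ acting on $V_w$ with rank one.

(b) $\ker\iota$ is the largest proper submodule of $U_w$. $L(w)$ is simple and $JL(w)=L(w)$. If $u\in\pi'$ then $JL(u)=0$.

(c) The simple $A_\pi$-modules are the $L(u)$, $u\in\pi$, pairwise non-isomorphic. So the simple $K$-comodules are exactly the $L(u)$, $u$ running over all words.

(d) If $Y$ is a finite-dimensional $K$-comodule all of whose composition factors are $L(u)$ with $u\in\pi$ ($\pi$ finite, down-closed), then its coefficients lie in $K_\pi$, i.e. $Y$ is an $A_\pi$-module.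

(e) $[V_w:L(w)]=1$.

*Proof.* (a) By Lemma 4, $\iota\ne0$. Choose $\delta\in U_w$, $\eta\in\overline V_w^{\,*}$ with $\eta(\iota\delta)=1$. Then $e=\delta\eta$ is idempotent and of rank one on $V_w$. For all $\delta',\eta'$ we have $\delta'\eta'=(\delta'\eta)(\delta\eta)(\delta\eta')$, so $J=JeJ$ and $J=J^2$.

(b) $\ker\iota$ is a proper submodule of $U_w$. If $v\in U_w$ and $\iota v\ne0$, pick $\eta$ with $\eta(\iota v)=1$. Then $(\delta'\eta)v=\delta'$ for all $\delta'\in U_w$, so $Jv=U_w$. Hence every proper submodule lies in $\ker\iota$, $L(w)\cong U_w/\ker\iota$ is simple, and $JU_w=U_w$ gives $JL(w)=L(w)$. For $u\in\pi'$ the coefficients of $V_u$ lie in $K_{\pi'}$, so $J$ kills $V_u$ and its subquotient $L(u)$.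

(c) Induction on $|\pi|$; for $\pi=\emptyset$ there is nothing to show. By (b), applied to $w$ and inductively to $\pi'$, all $L(u)$, $u\in\pi$, are simple $A_\pi$-modules. Let $Y$ be a simple $A_\pi$-module. If $JY=0$, it is an $A_{\pi'}$-module, and induction applies. If $JY=Y$, there is $y\in Y$ with $Jy\ne0$; the map $J\to Y$, $f\mapsto fy$, is a nonzero module map, and by Lemma 5 it restricts to a nonzero, hence surjective, homomorphism $U_w\to Y$. Its kernel is a maximal submodule, which by (b) is $\ker\iota$, so $Y\cong L(w)$. As for non-isomorphism, $J$ kills $L(u)$ for $u\in\pi'$ but not $L(w)$; for two elements of $\pi'$ use induction. Finally, every simple comodule is finite-dimensional and has its coefficients in some $K_\pi$ with $\pi$ finite, and any two words lie in a common finite down-closed $\pi$.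

(d) $Y$ is an $A_\sigma$-module for some finite down-closed $\sigma\supset\pi$. If $\sigma\ne\pi$, take $w$ maximal in $\sigma\setminus\pi$. Then $w$ is maximal in $\sigma$: if $w<v\in\sigma$, then $v\in\pi$ by the choice of $w$, and $w\in\pi$ as $\pi$ is down-closed, a contradiction. By (b), $J_{w,\sigma}$ kills all composition factors of $Y$, hence acts nilpotently on $Y$. Since $J_{w,\sigma}^2=J_{w,\sigma}$, we get $J_{w,\sigma}Y=0$. So $Y$ is an $A_{\sigma\setminus\{w\}}$-module; iterate.

(e) Take $\pi=\{v:v\le w\}$ and $e$ as in (a). By (c) the composition factors of $V_w$ are of the form $L(v)$, $v\le w$, and by (b) $e$ kills $L(v)$ for $v<w$. Ranks of idempotents are additive along composition series, so $1=\operatorname{rank}(e|_{V_w})=[V_w:L(w)]\cdot\operatorname{rank}(e|_{L(w)})$. $\square$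

**Lemma 7.** Condition (i) of Theorem B holds for $K$.

*Proof.* Let $\Phi$ be a finite set of words and $\pi$ its down-closure, which is finite. Let $D$ be a finite-dimensional subcoalgebra whose simple subcoalgebras belong to $\Phi$. Viewed as a right comodule through $\Delta$, $D$ has composition factors $L(u)$, $u\in\Phi$, by Fact 1. Its coefficients lie in $K_\pi$ by Lemma 6(d), and they span $D$, since $d=(\varepsilon\otimes\mathrm{id})\Delta d$. So $K_\Phi\subset K_\pi$. $\square$

## Bounding the multiplicities

For (ii) we shall need $[V_w:L(u)]\le d_w$. Comparing dimensions is not enough: it gives $[V_w:L(u)]\le n^{|w|}/d_u$, which for $w=(0,1)$, $u=\emptyset$ is $n^2$, whereas $d_w=n^2-1$. A grading does better, because one weight space of $V_w$ is much smaller than $V_w$. Here $n\ge6$ enters.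

**Lemma 8.** If $n\ge6$ then $[V_w:L(u)]\le d_w$ for all $u,w$.

*Proof.* **Step 1: a grading.** Let $G$ be the free group on $t_1,\dots,t_n$. The assignment $x^{(i)}_{ab}\mapsto\delta_{ab}t_a^{(-1)^i}$ respects $(\alpha_i)$ and $(\beta_i)$, since both left sides become $\delta_{ab}t_a^{\pm1}t_a^{\mp1}$; it is compatible with $\Delta$ and $\varepsilon$. So it defines a bialgebra map $K\to\mathbb C[G]$, and $K$-comodules are functorially $G$-graded, with dimensions of graded parts additive along composition series. In $V_w$, with $k=|w|$, the vector $e_b$ has degree $t_{b_1}^{\epsilon_1}\cdots t_{b_k}^{\epsilon_k}$, $\epsilon_j=(-1)^{w_j}$.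

**Step 2: reduction to counting.** Take $b=(1,2,1,2,\dots)$ of length $|u|$ and let $g$ be the degree of $e_b\in V_u$. By Lemma 4, $\iota(e_b)\ne0$ in $L(u)$, so $L(u)_g\ne0$. Hence $[V_w:L(u)]\le\dim(V_w)_g$, the number of $b\in\{1,\dots,n\}^k$ with $t_{b_1}^{\epsilon_1}\cdots t_{b_k}^{\epsilon_k}=g$.

**Step 3: the count.** Reduce this product from left to right: each step either appends a letter to the reduced word or cancels its last letter. There are at most $2^k$ patterns of such steps. The pattern determines which position cancels which. Given the pattern, the letters that are never cancelled spell the reduced word of $g$, so they are determined by $g$. Each cancelling letter has the same index as the letter it cancels. The at most $k/2$ letters that are later cancelled have at most $n$ choices of index each. So the number is at most $2^kn^{k/2}=(2\sqrt n)^k\le(n-1)^k\le d_w$, because $(n-1)^2-4n=n^2-6n+1>0$ for $n\ge6$, and by Lemma 4. $\square$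

**Proposition 9.** Let $n\ge6$. For every finite-dimensional subcoalgebra $D\subset K$: $e_{uw}(D)\le d_ud_w$ for all $u,w$, and $e_{uu}(D)=0$.

*Proof.* Let $A=D^*$, $R=\operatorname{rad}A$, $e=e_{uw}(D)$; we may assume that $L(u),L(w)$ are $A$-modules. The plan is to realize the multiplicity $e$ inside one local module and to show that this module is a quotient of $U_w$ or of $\overline V_u^{\,*}$. Lemma 5 is available for a maximal word, and this decides between two cases.

**Case 1: not $w<u$ (so possibly $u=w$).** Let $\epsilon\in A$ be a primitive idempotent with $A\epsilon/R\epsilon\cong L(w)$. Its image in $A/R$ is a rank-one idempotent of $\operatorname{End}L(w)$, so $\dim L(w)^*\epsilon=1$ and $L(v')^*\epsilon=0$ for $v'\ne w$. Hence $A\epsilon/R^2\epsilon$ has radical $R\epsilon/R^2\epsilon=(R/R^2)\epsilon\cong\bigoplus_vL(v)^{e_{vw}(D)}$. Factoring out the isotypic parts with $v\ne u$ we get a module $E$ with unique maximal submodule $\operatorname{rad}E\cong L(u)^e$ and $E/\operatorname{rad}E\cong L(w)$.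

By Lemma 6(d), $E$ is an $A_\sigma$-module for $\sigma=\{v:v\le u\text{ or }v\le w\}$, and $w$ is maximal in $\sigma$, as $w<v\in\sigma$ would give $w<u$. Let $J=J_{w,\sigma}$. Since $JL(w)=L(w)$, $JE\not\subset\operatorname{rad}E$, so $JE=E$. By Lemma 5, $E=\sum_{y\in E}Jy$ is a sum of homomorphic images of $U_w$. One of them is not contained in $\operatorname{rad}E$, hence equals $E$. So $E$ is a quotient of $U_w\subset V_w$.

If $u\ne w$, then $e=[E:L(u)]\le[V_w:L(u)]\le d_w\le d_ud_w$ by Lemma 8. If $u=w$, then $1+e=[E:L(w)]\le[V_w:L(w)]=1$ by Lemma 6(e), so $e=0$.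

**Case 2: $w<u$.** Now $u$ is the larger word, and we work with right modules. Let $\epsilon'$ be a primitive idempotent with $\epsilon'A/\epsilon'R\cong L(u)^*$. As before, $\epsilon'(R/R^2)\cong\bigoplus_v(L(v)^*)^{e_{uv}(D)}$, and $\epsilon'A/\epsilon'R^2$ has a quotient right module $F$ with unique maximal submodule $\operatorname{rad}F\cong(L(w)^*)^e$ and top $L(u)^*$. The left module $F^*$ has composition factors among $L(u),L(w)$. By Lemma 6(d), $F^*$ is a left, and hence $F$ a right, $A_\sigma$-module with $\sigma=\{v:v\le u\}$, in which $u$ is maximal. With $J=J_{u,\sigma}$ we have $JL(u)=L(u)$, so $L(u)^*J\ne0$, $FJ\not\subset\operatorname{rad}F$ and $FJ=F$. By Lemma 5, $F$ is a sum of homomorphic images of $\overline V_u^{\,*}$, and one of them is not contained in $\operatorname{rad}F$. So $F$ is a quotient of $\overline V_u^{\,*}$, $F^*$ is a submodule of $\overline V_u$, and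
$$e\le[\overline V_u:L(w)]\le[V_u:L(w)]\le d_u\le d_ud_w$$
by Lemma 8. $\square$

## Proof of Theorem A

**Step 1: $H=K^*$ is an HFG Hopf algebra with two generators.** By Lemma 7, (i) holds for $K$. By Proposition 9, (ii) holds with $M=1$ and all $e_{uu}(D)=0$. By Theorem B, $H=K^*$ is topologically isomorphic to $\widehat{F_2}/I$ with $I$ a closed two-sided ideal, so it is an HFG Fréchet Arens–Michael algebra. As shown in the section on full duals, it is a Hopf $\widehat\otimes$-algebra with antipode $S_H(f)=f\circ S$.

**Step 2: the antipode is surjective and not injective.** By Lemma 3, $S(K)\ne K$. So there is $0\ne f\in K^*$ with $f|_{S(K)}=0$, i.e. $S_H(f)=0$. Since $S$ is injective, for $g\in K^*$ the functional $S(c)\mapsto g(c)$ on $S(K)$ is well defined; extend it to $f\in K^*$, and then $S_H(f)=g$.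

**Step 3: the kernels of the powers.** We have $\ker S_H^m=S^m(K)^\perp$. By Lemma 3 the subspaces $S^m(K)$ strictly decrease, so the kernels strictly increase, and their union is a subspace. By the bipolar theorem for the pairing $(K,K^*)$ its closure is the annihilator of
$$\{c\in K:f(c)=0\ \text{ for all }m\text{ and all }f\in S^m(K)^\perp\}=\bigcap_mS^m(K)=\mathbb C1.$$
This annihilator is $\{f:f(1)=0\}=\ker\varepsilon_H$, the augmentation ideal.

**Step 4: one generator is not enough.** $\widehat{F_1}=\mathcal O(\mathbb C)$ is commutative, and so are its quotients. Let $H$ be a commutative Hopf $\widehat\otimes$-algebra. We use Sweedler notation, standing for the corresponding identities of continuous maps, and the fact that $S$ is an antihomomorphism: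
$$S(h_{(1)})S^2(h_{(2)})=S\big(S(h_{(2)})h_{(1)}\big)=S\big(h_{(1)}S(h_{(2)})\big)=\varepsilon(h)1.$$
The first equality is $S(ab)=S(b)S(a)$, the second is commutativity. So $S^2$ is a right convolution inverse of $S$. Since $\mathrm{id}$ is the two-sided convolution inverse of $S$, we get $S^2=\mathrm{id}*S*S^2=\mathrm{id}$. In particular the antipode of such an $H$ is bijective, so the number $2$ in Step 1 cannot be lowered. $\blacksquare$
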